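# Strictly ergodic cube spaces for two commuting transformations

## 1. One product rotation, two topological pictures

Write $\mathbb T=\mathbb R/\mathbb Z$, $e(t)=e^{2\pi i t}$, and let $\|t\|$ be the distance from $t$ to the nearest integer. Fix irrational $\alpha,\beta$. On $\mathbb T^2$ with Lebesgue measure consider
$$S(x,z)=(x+\beta,z),\qquad T(x,z)=(x,z+\alpha).$$
Start at $p=(x,z)$ and draw the parallelogram $p,\ S^ip,\ T^jp,\ S^iT^jp$. Its corners are $(x,z)$, $(x+i\beta,z)$, $(x,z+j\alpha)$, $(x+i\beta,z+j\alpha)$. The closure in $(\mathbb T^2)^4$ of all these parallelograms is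
$$\mathbf Q=\{((x,z),(x',z),(x,z'),(x',z')):\ x,x',z,z'\in\mathbb T\}\cong\mathbb T^4 .$$
Parallelograms can be moved in natural ways. The map $\mathrm{id}\times S\times\mathrm{id}\times S$ lengthens the $S$-side ($x'\mapsto x'+\beta$), the map $\mathrm{id}\times\mathrm{id}\times T\times T$ lengthens the $T$-side ($z'\mapsto z'+\alpha$), and the diagonal maps $S\times S\times S\times S$ and $T\times T\times T\times T$ move the whole figure. The group they generate contains the rotation of each of the four coordinates separately: $x\mapsto x+\beta$, for instance, is the diagonal $S$ composed with the inverse of the first map. So every orbit in $\mathbf Q$ is dense. If $\lambda$ is an invariant probability measure, then $\int e(ax+a'x'+bz+b'z')\,d\lambda$ is unchanged when multiplied by $e(a\beta)$, $e(a'\beta)$, $e(b\alpha)$ or $e(b'\alpha)$, so it vanishes unless $a=a'=b=b'=0$. Hence $\lambda$ is Lebesgue measure. The parallelogram space is minimal and has only one invariant measure.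

Now draw the same measure preserving system differently. By Dirichlet's theorem there are infinitely many $n$ with $\|n\beta\|<1/n$. So we can choose $n_1<n_2<\cdots$ with $n_{k+1}\ge4n_k$ and $\|n_k\beta\|<1/n_k\le4^{-(k-1)}$. Put
$$g(x)=\sum_{k\ge1}\frac1k\cos(2\pi n_kx)\in L^2(\mathbb T),\qquad \varphi(x)=\sum_{k\ge1}\frac1k\bigl[\cos 2\pi n_k(x+\beta)-\cos2\pi n_kx\bigr].$$
The $k$-th term of $\varphi$ is at most $2\pi\|n_k\beta\|$ in absolute value, so $\varphi$ is continuous and real, and $\varphi(x)=g(x+\beta)-g(x)$ a.e., so $\int\varphi=0$.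

*The function $g$ is not a.e. equal to a continuous function.* Let $P_K(x)=\prod_{k\le K}(1+\cos2\pi n_kx)\ge0$. Multiplied out, it is a combination of $e\bigl((\sum_k\epsilon_kn_k)x\bigr)$, $\epsilon_k\in\{-1,0,1\}$, with coefficients $\prod_k2^{-|\epsilon_k|}$. Different choices of $\epsilon$ give different frequencies: if $l$ is the last index at which two choices differ, their frequencies differ by at least $n_l-2\sum_{k<l}n_k\ge n_l(1-\frac23)>0$. So $\int P_K=1$, and the Fourier coefficient of $P_K$ at $\pm n_k$ is $\frac12$ for $k\le K$ and $0$ for $k>K$. Hence $\int gP_K=\frac12\sum_{k\le K}\frac1k$. If $|g|\le c$ a.e., the left side would be at most $c$ for all $K$, which is false. So $g$ is not essentially bounded.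

On $\mathbb T^2$ let
$$S'(x,z)=(x+\beta,\,z+\varphi(x)),\qquad T'(x,z)=(x,z+\alpha).$$
These are commuting homeomorphisms preserving Lebesgue measure. The measure preserving bijection $(x,z)\mapsto(x,z-g(x))$ carries $S',T'$ to $S,T$. The pair $(S',T')$ is also a respectable topological system: an invariant measure is invariant under $z\mapsto z+j\alpha$, hence under all vertical translations, and it projects to a measure on $\mathbb T$ invariant under $x\mapsto x+\beta$. So it is Lebesgue measure, which has full support, and $(\mathbb T^2,S',T')$ is uniquely ergodic and minimal.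

*Even $S'$ alone is minimal.* Suppose not, and let $N\subsetneq\mathbb T^2$ be a minimal set for $S'$. It projects onto $\mathbb T$. Let $H=\{c:N+(0,c)=N\}$, a closed subgroup of $\mathbb T$. Vertical translations commute with $S'$, so if $(x,z)$ and $(x,z+c)$ are in $N$, then $N\cap (N+(0,c))$ is a nonempty closed invariant set and $c\in H$. If $H=\mathbb T$, then $N=\mathbb T^2$; so $H=\frac1m\mathbb Z/\mathbb Z$ for some $m\ge1$. Then $mz$ is a function $h(x)$ on $N$. It is continuous, because its graph is compact, and $h(x+\beta)=h(x)+m\varphi(x)$ in $\mathbb T$. Write $h(x)=dx+\tilde h(x)$ with $d\in\mathbb Z$ and $\tilde h:\mathbb T\to\mathbb R$ continuous. The real continuous function $m\varphi(x)-\tilde h(x+\beta)+\tilde h(x)-d\beta$ is integer valued, hence a constant $n$. Integrating gives $n+d\beta=0$, so $n=d=0$. Thus $m g-\tilde h$ is invariant under $x\mapsto x+\beta$, hence a.e. constant, and $g$ has a continuous version. This is a contradiction.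

Now compute the parallelograms for $(S',T')$. They are $(p,\,S'^ip,\,p+(0,j\alpha),\,S'^ip+(0,j\alpha))$. Since $S'$ is minimal, the pairs $(p,S'^ip)$ are dense in $\mathbb T^2\times\mathbb T^2$, and the closure is
$$\mathbf Q'=\{(p,\,p',\,p+(0,c),\,p'+(0,c)):\ p,p'\in\mathbb T^2,\ c\in\mathbb T\}\cong\mathbb T^5 .$$
Lebesgue measure on $\mathbb T^5$ is invariant under the four moves. With $p=(x,z)$, $p'=(x',z')$, so is the function $e\bigl(z'-g(x')-z+g(x)\bigr)$: the maps $p'\mapsto S'p'$ and $p\mapsto S'p$ do not change $z'-g(x')$ and $z-g(x)$, the diagonal $T'$ adds $\alpha$ to both, and the $T'$-side move changes only $c$. This function is not constant, so Lebesgue measure on $\mathbf Q'$ is not ergodic and $\mathbf Q'$ is not uniquely ergodic.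

So one ergodic measure preserving system has two minimal, uniquely ergodic pictures. In one the space of parallelograms is again minimal and uniquely ergodic; in the other it is not. The second fails because of the function $z-g(x)$, which is $S'$-invariant and measurable but not continuous, so the closure does not see it. Can a good picture always be found?

## 2. Models, cube spaces, and the answer

Let $(X,\mathcal X,\mu)$ be a standard probability space and $S,T:X\to X$ commuting invertible measure preserving transformations. The system $(X,\mu,S,T)$ is **ergodic** if the $\mathbb Z^2$-action generated by $S$ and $T$ is ergodic. Functions, $\sigma$-algebras and factors are taken modulo null sets.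

**Definition (model).** A topological model of $(X,\mu,S,T)$ is a triple $(\widehat X,\widehat S,\widehat T)$, with $\widehat X$ compact metric and $\widehat S,\widehat T$ commuting homeomorphisms, together with a Borel probability measure $\widehat\mu$ on $\widehat X$ invariant under $\widehat S$ and $\widehat T$, such that $(X,\mu,S,T)$ is measure-theoretically isomorphic to $(\widehat X,\widehat\mu,\widehat S,\widehat T)$.

**Definition (strict ergodicity).** A compact metric space with a group acting by homeomorphisms is strictly ergodic if it is minimal and uniquely ergodic.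

If a system is uniquely ergodic and its invariant measure has full support, it is minimal whenever every nonempty closed invariant subset carries an invariant measure, as is the case for abelian groups: that measure must be the unique one, so the subset is everything.

**Definition (cube space).** For commuting homeomorphisms $S,T$ of a compact metric space $Y$,
$$\mathbf Q_{S,T}(Y)=\overline{\{(y,S^iy,T^jy,S^iT^jy):y\in Y,\ i,j\in\mathbb Z\}}\subseteq Y^4.\tag{1}$$
The group $\mathcal G_{S,T}$ is generated by $\mathrm{id}\times S\times\mathrm{id}\times S$, $\ \mathrm{id}\times\mathrm{id}\times T\times T$ and $R\times R\times R\times R$ with $R=S$ or $T$. It is abelian and preserves $\mathbf Q_{S,T}(Y)$, since its generators permute the set in (1) before closure.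

Section 1 computed $\mathbf Q$ for two models. Donoso and Sun, in "A pointwise cubic average for two commuting transformations" (arXiv:1410.4887, 2014), ask: *does every ergodic system with two commuting transformations have a topological model for which $(\mathbf Q_{\widehat S,\widehat T}(\widehat X),\mathcal G_{\widehat S,\widehat T})$ is strictly ergodic?* Huang, Shao and Ye gave an affirmative answer in the case $S=T$. The answer is yes in general.

To name the invariant measure we need two relative products. Let $I(S),I(T)$ be the $\sigma$-algebras of $S$- and $T$-invariant sets, and write $(f\otimes f')(x,x')=f(x)f'(x')$. The measure $\mu_S=\mu\times_{I(S)}\mu$ on $X^2$ is given by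
$$\int f\otimes f'\,d\mu_S=\int\mathbb E(f|I(S))\,\mathbb E(f'|I(S))\,d\mu .\tag{2}$$
Its marginals are $\mu$, and it is $T\times T$-invariant because $T$ preserves $\mu$ and $I(S)$. Let $\mathcal I=I(T\times T)$ be the invariant $\sigma$-algebra of $(X^2,\mu_S,T\times T)$, and let $\mu_{S,T}=\mu_S\times_{\mathcal I}\mu_S$ on $X^4$:
$$\int f_0\otimes f_1\otimes f_2\otimes f_3\,d\mu_{S,T}=\int\mathbb E_{\mu_S}(f_0\otimes f_1|\mathcal I)\,\mathbb E_{\mu_S}(f_2\otimes f_3|\mathcal I)\,d\mu_S .\tag{3}$$
For bounded $f$ put
$$|||f|||^4=\int f\otimes\bar f\otimes\bar f\otimes f\,d\mu_{S,T}=\|\mathbb E_{\mu_S}(f\otimes\bar f|\mathcal I)\|_2^2 .\tag{4}$$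
For the product rotation of Section 1, $I(S)$ consists of the functions of $z$. So $\mu_S$ is Lebesgue measure on $\{((x,z),(x',z))\}$, $T\times T$ rotates $z$, $\mathcal I$ consists of the functions of $(x,x')$, and $\mu_{S,T}$ is Lebesgue measure on the $\mathbb T^4$ found there.

**Theorem 1.** *Every ergodic $(X,\mu,S,T)$ has a strictly ergodic topological model $(\widehat X,\widehat S,\widehat T)$ such that $(\mathbf Q_{\widehat S,\widehat T}(\widehat X),\mathcal G_{\widehat S,\widehat T})$ is strictly ergodic. The unique invariant measure is $\widehat\mu_{\widehat S,\widehat T}$.*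

Three families can be done by hand.

*The case $T=\mathrm{id}$.* Here $S$ is ergodic. Let $(\widehat X,S)$ be any strictly ergodic model. Then $\mathbf Q=\{(a,b,a,b):a,b\in\widehat X\}$ by minimality of $S$, and $\mathcal G$ acts on the pairs $(a,b)$ through the group generated by $S\times\mathrm{id}$ and $\mathrm{id}\times S$. For an invariant measure, replace $f(a)$ by its ergodic averages in $\int f(a)f'(b)$. They converge uniformly to $\int f\,d\mu$, so the measure is $\mu\times\mu$. It has full support, so $\mathbf Q$ is strictly ergodic.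

*The case where $S=T$ is the rotation of $\mathbb T$ by $\beta$.* The cubes are $(x,x+i\beta,x+j\beta,x+(i+j)\beta)$, so $\mathbf Q=\{(a,b,c,d):a+d=b+c\}\cong\mathbb T^3$. In the coordinates $(a,b,c)$ the group contains the three coordinate rotations by $\beta$, and the Fourier argument of Section 1 gives strict ergodicity. Here $I(S)=I(T)$ is trivial, $\mu_S$ is Lebesgue measure on $\mathbb T^2$, and $\mathcal I$ consists of the functions of $x'-x$, since $e(ax+bx')$ is $T\times T$-invariant exactly when $a+b=0$.

*A twisted example.* On $\mathbb T^3$ let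
$$T(w_1,w_2,d)=(w_1+\alpha,\,w_2,\,d+w_1),\qquad S(w_1,w_2,d)=(w_1,\,w_2+\beta,\,d-w_2).$$
These commute. Expand $f=\sum c_{a,b,m}\,e(aw_1+bw_2+md)$. Composing with $T$ moves the frequency $(a,b,m)$ to $(a+m,b,m)$ with a factor of modulus 1. So if $f$ is $T$-invariant, $|c_{a,b,m}|$ is constant along infinite orbits when $m\neq0$, hence $c_{a,b,m}=0$ there, and for $m=0$ only $a=0$ survives. Thus $I(T)$ consists of the functions of $w_2$; likewise $I(S)$ consists of the functions of $w_1$, and the system is ergodic. The measure $\mu_S$ lives on $\{w_1=w_1'\}$, with the other coordinates independent and uniform. On that set $d'-d$ is $T\times T$-invariant, since both $d$ and $d'$ grow by the same $w_1$. So $\mathcal I$ contains a function that is not a function of $w_2,w_2'$.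

## 3. Two averages on the cube space, and the function that blocks the second

Suppose $(\widehat X,S,T)$ is a strictly ergodic model with measure $\mu$, and $\lambda$ is a $\mathcal G$-invariant probability measure on $\mathbf Q$. (Such $\lambda$ exists, as $\mathcal G$ is abelian.) Can we compute $\lambda$? Its four one-dimensional marginals are $S$- and $T$-invariant, by the diagonal generators, so they equal $\mu$. The next step is to look at pairs. In the bad model of Section 1 this step already fails, because a measurable $S$-invariant function is not continuous. So a sensible person first asks for a model in which the factors $I(S)$ and $I(T)$ are continuous, and this much does work: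

**Lemma 2.** *Let $\pi_1:\widehat X\to\widehat W_1$ be a continuous map to a compact metric space with $\pi_1S=\pi_1$ everywhere and such that $\pi_1$ generates $I(S)$ modulo $\mu$. Then for every $\mathcal G$-invariant probability $\lambda$ on $\mathbf Q$ the $(0,1)$- and $(2,3)$-marginals of $\lambda$ equal $\mu_S$.*

*Proof.* Let $\lambda'$ be one of the two marginals. It is invariant under $\mathrm{id}\times S$, because of the generator $\mathrm{id}\times S\times\mathrm{id}\times S$. The points $(y,S^iy)$ and $(T^jy,S^iT^jy)$ lie in the closed set $\{\pi_1(x)=\pi_1(x')\}$, so $\lambda'$ is carried by this set. Let $f,f'\in C(\widehat X)$. Then $\int f\otimes f'\,d\lambda'=\int f(x)\,\frac1n\sum_{i<n}f'(S^ix')\,d\lambda'$. The second marginal of $\lambda'$ is $\mu$, so by the mean ergodic theorem the right side tends to $\int f(x)\,\mathbb E(f'|I(S))(x')\,d\lambda'$. Write $\mathbb E(f'|I(S))=\phi\circ\pi_1$ $\mu$-a.e. with $\phi$ Borel. Since $\pi_1(x')=\pi_1(x)$ on the support, the integral is $\int f\cdot(\phi\circ\pi_1)\,d\mu=\int f\,\mathbb E(f'|I(S))\,d\mu=\int f\otimes f'\,d\mu_S$.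 $\square$

Now average in the other direction. Let $f_0,\dots,f_3\in C(\widehat X)$. By invariance under $\mathrm{id}\times\mathrm{id}\times T^j\times T^j$ and the mean ergodic theorem for $T\times T$ in $L^2(\mu_S)$ (the $(2,3)$-marginal is $\mu_S$),
$$\int\bigotimes f_i\,d\lambda=\int f_0(x_0)f_1(x_1)\,J(x_2,x_3)\,d\lambda,\qquad J=\mathbb E_{\mu_S}(f_2\otimes f_3|\mathcal I).\tag{5}$$
We would be done if we could replace $J(x_2,x_3)$ by $J(x_0,x_1)$: the $(0,1)$-marginal is also $\mu_S$, so the integral would be $\int(f_0\otimes f_1)J\,d\mu_S=\int\bigotimes f_i\,d\mu_{S,T}$.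

If $J(x,x')$ is a function of $\pi_2(x),\pi_2(x')$, with $\pi_2$ a continuous version of the $I(T)$-factor, the replacement is legitimate: $\pi_2(x_0)=\pi_2(x_2)$ and $\pi_2(x_1)=\pi_2(x_3)$ hold on $\mathbf Q$ by continuity. But $\mathcal I$ can be larger than this. For the rotation with $S=T$ it contains $e(x'-x)$, and for the twisted example $e(d'-d)$. This is where the approach stops: we need enough $T\times T$-invariant functions whose values at $(x_0,x_1)$ and $(x_2,x_3)$ agree on *all* of $\mathbf Q$, not only on a set of full measure for some measure we do not control.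

The two examples also show what these functions look like. In both, $\mathcal I$ is described by $w_2(x),w_2(x')$ and $\Phi(x)^{-1}\Phi(x')$, where $\Phi$ takes values in a compact group and
$$\Phi(Tx)=u(w_1x)\Phi(x),\qquad\Phi(Sx)=\Phi(x)\,v(w_2x)^{-1}.$$
If $u,v,\Phi,w_1,w_2$ are all continuous, then $\Phi(x)^{-1}\Phi(S^ix)$ depends only on $i$ and $w_2(x)$. It is therefore the same at $x$ and at $T^jx$, and the identity $\Phi(x_0)^{-1}\Phi(x_1)=\Phi(x_2)^{-1}\Phi(x_3)$ passes to the closure. So the proof has two tasks. The first is to show that $\mathcal I$ always has such a description, with unitary matrices for $\Phi$. The second is to make everything continuous at once. The second is delicate: we may not perturb $\Phi$ on a small set, since that destroys the functional equations. We may only replace $\Phi$ by $h_1(w_1)\Phi\, h_2(w_2)^{-1}$, which replaces $u$ by $h_1(tw)u(w)h_1(w)^{-1}$. Perturbing $u$ itself does not help either: on a cycle of finitely many points and with values in $\mathbb T$, changing $u$ at one point changes the sum of $u$ around the cycle, which is unchanged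 by all such replacements.

Carrying this out gives more than Theorem 1.

**Theorem 3.** *Let $(X,\mu,S,T)$ be ergodic.*

* *(i) There is a uniquely ergodic topological system $\widehat Z$ and a measurable factor map $\zeta:X\to\widehat Z$ such that every strictly ergodic model of $X$ on which $\zeta$ is a.e. equal to a continuous equivariant map has the property in Theorem 1. Such models exist.*
* *(ii) One can take $\widehat Z=\widehat W_1\times\widehat W_2\times D$, where $(\widehat W_1,t)$, $(\widehat W_2,s)$ are strictly ergodic models of the factors $I(S)$ (acted on by $T$) and $I(T)$ (acted on by $S$), $D=M_1kM_2$ is a double coset of closed subgroups $M_1,M_2$ of a compact metrizable group, and for some continuous $u:\widehat W_1\to M_1$, $v:\widehat W_2\to M_2$,*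
$$\widehat T(w_1,w_2,d)=(tw_1,w_2,u(w_1)d),\qquad\widehat S(w_1,w_2,d)=(w_1,sw_2,d\,v(w_2)^{-1}).\tag{6}$$
*If $\mathcal Z$ is the $\sigma$-algebra generated by $\zeta$, then for $f\in L^\infty(\mu)$: $|||f|||=0\iff\mathbb E(f|\mathcal Z)=0$.*
* *(iii) The following are equivalent: (a) $|||\cdot|||$ is a norm on $L^\infty(\mu)$; (b) $X$ is isomorphic to a uniquely ergodic system of the form (6) (with $\widehat W_i$ strictly ergodic, $u,v$ continuous), with its invariant measure; (c) $X$ is a factor of $(Y_1\times Y_2,\ S=\mathrm{id}\times\tau_2,\ T=\tau_1\times\mathrm{id})$ with the product measure, for some ergodic $(Y_1,\tau_1)$, $(Y_2,\tau_2)$.*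

The twisted example is of the form (6) with $D=\mathbb T$, $u(w_1)=w_1$ and $v(w_2)=w_2$, written additively. When the compact group is abelian, a double coset $M_1kM_2$ is just a coset of the subgroup $M_1M_2$.

## 4. Uniform algebras and their spectra

Strictly ergodic models will be built as spectra of algebras of functions whose ergodic averages converge uniformly. Let $\mathbb Z^d$ act ergodically on a standard probability space $(X,\mu)$. The stabilizer of $x$ is one of countably many subgroups and is constant along orbits ($\mathbb Z^d$ is abelian), so it is a.e. a constant $\Lambda$. The group $\Gamma=\mathbb Z^d/\Lambda\cong\mathbb Z^r\times E$, $E$ finite, acts freely off an invariant null set; we fix the isomorphism and write $\Gamma$ additively. If $r=0$, then $X$ is, modulo null sets, a single finite orbit. Put $Q_L=[0,L)^r\times E\subset\Gamma$ (integer points) and $A_Lg(x)=|Q_L|^{-1}\sum_{\gamma\in Q_L}g(\gamma x)$.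

**Definition (uniform function, uniform algebra).** A function $g\in L^\infty(\mu)$ is uniform if $\|A_Lg-\int g\,d\mu\|_\infty\to0$. A uniform algebra is a separable unital $C^*$-subalgebra $\mathcal B\subset L^\infty(\mu)$, invariant under the action, all of whose elements are uniform.

Uniform functions form a closed linear space, because $\|A_Lg\|_\infty\le\|g\|_\infty$. For an irrational rotation of $\mathbb T$ all continuous functions are uniform, by unique ergodicity. Not all bounded functions are. Let $G$ be an open dense set with $\mu(G)<1$. For each $L$ the set of $x$ with $x,x+\beta,\dots,x+(L-1)\beta\in G$ is open and nonempty, so it has positive measure. There $A_L1_G=1$, and $1_G$ is not uniform.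

**Lemma 4 (spectrum).** *Let $\mathcal B$ be a uniform algebra with Gelfand spectrum $\widehat Y$. Then $\widehat Y$ is compact metrizable, $\Gamma$ (hence $\mathbb Z^d$) acts on it by homeomorphisms, and there is a measurable, a.e. equivariant $\pi:X\to\widehat Y$ with $\mathcal B=C(\widehat Y)\circ\pi$. The measure $\nu=\pi_*\mu$ has full support, $A_Lq\to\int q\,d\nu$ uniformly on $\widehat Y$ for every $q\in C(\widehat Y)$, and $\widehat Y$ is strictly ergodic. If $\mathcal B$ is dense in $L^2(\mu)$, then $\pi$ is an isomorphism and $\widehat Y$ is a strictly ergodic model of $X$. An inclusion $\mathcal B_0\subset\mathcal B$ of uniform algebras is dual to a continuous equivariant map of the spectra, compatible a.e. with the maps $\pi$.*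

*Proof.* By Gelfand's theorem $\mathcal B\cong C(\widehat Y)$ isometrically, and $\widehat Y$ is metrizable as $\mathcal B$ is separable. The automorphisms $g\mapsto g\circ\gamma$ of $\mathcal B$ are dual to homeomorphisms of $\widehat Y$. Take a countable dense $\Gamma$-invariant unital $\mathbb Q[i]$-subalgebra of $\mathcal B$, closed under conjugation, and choose representatives of its elements. For a.e. $x$ all countably many algebraic relations, the bounds $|g(x)|\le\|g\|_\infty$, and the relations between $g\circ\gamma$ and $g$ hold at $x$ and along its orbit. Then $g\mapsto g(x)$ is a bounded multiplicative functional and extends to a character $\pi(x)\in\widehat Y$. This $\pi$ is measurable and a.e. equivariant, and $\mathcal B=C(\widehat Y)\circ\pi$.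

The sup norm of $q\in C(\widehat Y)$ equals the $L^\infty$ norm of $q\circ\pi$. So a nonzero $q\ge0$ has $q\circ\pi\ne0$ and $\int q\,d\nu>0$, that is, $\nu$ has full support; and uniformity of $q\circ\pi$ says exactly that $A_Lq\to\int q\,d\nu$ uniformly on $\widehat Y$. Integrating against any invariant measure shows that it is $\nu$. Full support then gives minimality.

If $\mathcal B$ is $L^2$-dense, then $\pi$ generates the full $\sigma$-algebra, so $\pi$ is an isomorphism of standard spaces modulo null sets. Finally, restricting characters of $\mathcal B$ to $\mathcal B_0$ is continuous and equivariant, and it is compatible with evaluation at a.e. $x$. $\square$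

**Lemma 5 (factor maps give uniform algebras).** *Let $\zeta:X\to\widehat Z$ be a measurable factor map into a uniquely ergodic topological $\mathbb Z^d$-system. Then $C(\widehat Z)\circ\zeta$ is a uniform algebra, with spectrum $Z_0=\operatorname{supp}\zeta_*\mu\subset\widehat Z$.*

*Proof.* The set $Z_0$ is closed and invariant. For $\lambda\in\Lambda$ we have $\lambda\zeta(x)=\zeta(\lambda x)=\zeta(x)$ a.e., so the closed set of fixed points of $\lambda$ has full measure and contains $Z_0$. Thus $\Gamma$ acts on $Z_0$, uniquely ergodically. Hence $A_Lq\to\int q\,d\zeta_*\mu$ uniformly on $Z_0$ for $q\in C(Z_0)$: otherwise there are points $z_L$ along a sequence $L\to\infty$ with $A_Lq(z_L)$ staying away from $\int q\,d\zeta_*\mu$, and a weak* limit of the averaged point masses $|Q_L|^{-1}\sum_{\gamma\in Q_L}\delta_{\gamma z_L}$ is an invariant measure different from $\zeta_*\mu$. Since $\zeta_*\mu$ has full support on $Z_0$, the map $q\mapsto q\circ\zeta$ is an isometric embedding of $C(Z_0)$ into $L^\infty(\mu)$. By Tietze its image is $C(\widehat Z)\circ\zeta$. $\square$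

## 5. Names twisted by a cocycle, and the uniformization theorem

The basic tool replaces a given $f$ by a nearby $f'$ so that a whole algebra of functions built from $f'$ becomes uniform. To respect the restriction found in Section 3, that only $h(tw)u(w)h(w)^{-1}$ should become continuous, names are twisted by a cocycle with values in a compact group, and only group-invariant functions of the names are used.

Let $\Gamma=\mathbb Z^r\times E$, $r\ge1$, act freely and ergodically on $(X,\mu)$, and let $\mathcal B$ be a uniform algebra with $\pi:X\to\widehat Y$, $\nu=\pi_*\mu$. Let $A$ be a (nonempty) compact metric space with a continuous right action of a compact metrizable group $M$, and $\sigma:\Gamma\times X\to M$ a measurable cocycle: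
$$\sigma(\gamma+\gamma',x)=\sigma(\gamma,\gamma'x)\,\sigma(\gamma',x).\tag{7}$$
For measurable $f:X\to A$ the *name* of $x$ is $a_x\in A^\Gamma$,
$$a_x(\gamma)=f(\gamma x)\cdot\sigma(\gamma,x),\qquad \theta_f(x)=(\pi x,a_x)\in\Omega:=\widehat Y\times A^\Gamma .$$
Let $M$ act trivially on $\widehat Y$ and coordinatewise on $A^\Gamma$, and let $\Gamma$ act on $\Omega$ by $\gamma(y,a)=(\gamma y,a(\cdot+\gamma))$. The two actions commute. Let $C(\Omega)^M$ be the algebra of $M$-invariant continuous functions.

**Theorem 6 (uniformization).** *In this situation, for every measurable $f:X\to A$ and $\varepsilon>0$ there is a measurable $f':X\to A$ with $\mu(f'\ne f)<\varepsilon$ such that $\mathcal A_{f'}:=\{p\circ\theta_{f'}:p\in C(\Omega)^M\}$ is a uniform algebra.*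

By (7), $\sigma(\gamma,\kappa x)=\sigma(\gamma+\kappa,x)\sigma(\kappa,x)^{-1}$, so
$$a_{\kappa x}(\gamma)=a_x(\gamma+\kappa)\cdot\sigma(\kappa,x)^{-1}.\tag{8}$$
Thus $\theta_f(\kappa x)$ is $\kappa\theta_f(x)$ multiplied by an element of $M$, and $p(\theta_f(\kappa x))=p(\kappa\,\theta_f(x))$ for $p\in C(\Omega)^M$. Hence $\mathcal A_f$ is invariant. It is a separable unital $C^*$-algebra, being the image of one under a $*$-homomorphism (such images are closed), and it contains $\mathcal B$ (take $p$ depending on $y$ only). *Only uniformity has to be arranged.*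

Two examples. If $M$ is trivial and $A\subset\mathbb C$ is finite, then $a_x$ is the itinerary of $x$, and $f'\in\mathcal A_{f'}$ (take $p(y,a)=a(0)$). If $\Gamma=\mathbb Z$ is generated by $t$, $A=M$ with right multiplication, and $\sigma(1,x)=U(x)$, then $a_x(0)=f(x)$ and $a_x(1)=f(tx)U(x)$. For $q\in C(M)$ the function $p(a)=q(a(1)a(0)^{-1})$ is $M$-invariant, and $p\circ\theta_f(x)=q\bigl(f(tx)U(x)f(x)^{-1}\bigr)$: this is how the modified cocycle appears.

The idea of the proof is to cut every orbit into large cells and to correct $f$ inside those few cells where the averages of a test function are wrong. Done once, this makes one test function almost uniform. The difficulty is that the next correction, with larger cells, must not spoil the earlier cells. So we keep track of all earlier cell decompositions as part of the configuration, and we prove a *gluing property*: partial configurations that obey all earlier rules can be completed after a bounded loss at the boundary. Gluing must be possible over **every** $y\in\widehat Y$, not only over a.e. $y$; this is where unique ergodicity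 of $\widehat Y$ enters.

Sections 6–9 prove Theorem 6. We remove an invariant null set so that freeness, equivariance of $\pi$ and (7) hold everywhere.

## 6. Cells and markers

For $\gamma=(z,e)$ let $|\gamma|=|z|$ (Euclidean norm), $B(\rho)=\{|\gamma|\le\rho\}$ and, for $D\subset\Gamma$, $D^{(\rho)}=\{\gamma:\gamma+B(\rho)\subset D\}$. Since $B(\rho)+B(\rho')\subset B(\rho+\rho')$,
$$(D^{(\rho)})^{(\rho')}\supset D^{(\rho+\rho')},\qquad D^{(\rho+\rho')}+B(\rho')\subset D^{(\rho)},\tag{9}$$
and a point of $D^{(\rho)}$ and a point outside $D$ are at distance $>\rho$.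

**Definition (separated sets, cells).** Let $N\ge1$. A set $\Delta\subset\Gamma$ is $N$-separated if $|\zeta-\zeta'|\ge N$ for distinct $\zeta,\zeta'\in\Delta$, and maximal if moreover each $\gamma\in\Gamma$ has some $\zeta\in\Delta$ with $|\gamma-\zeta|<N$. For $\zeta\in\Delta$ the cell $V(\zeta)=V(\zeta;\Delta)$ is the set of $\gamma$ with $|\gamma-\zeta|<N$ such that for all $\zeta'\in\Delta\setminus\{\zeta\}$ either $|\gamma-\zeta'|>|\gamma-\zeta|$, or equality holds and the $\mathbb Z^r$-part of $\zeta$ is lexicographically smaller than that of $\zeta'$.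

Every $N$-separated set extends to a maximal one (Zorn). Distinct points of an $N$-separated set have distinct $\mathbb Z^r$-parts, since their distance is at least $1$. The lexicographic order is translation invariant, so cells are translation-equivariant. For maximal $N$-separated $\Delta$ the cells partition $\Gamma$: among the finitely many points of $\Delta$ within distance $<N$ of $\gamma$, exactly one is nearest after breaking ties. Always $V(\zeta)=V_0\times E\subset\zeta+B(N)$, and $V(\zeta)$ depends only on $\Delta\cap(\zeta+B(2N))$, because a competitor $\zeta'$ with $|\gamma-\zeta'|\le|\gamma-\zeta|<N$ satisfies $|\zeta-\zeta'|<2N$. For example, if $\Gamma=\mathbb Z$, $N=3$ and $\Delta=4\mathbb Z$, then $V(0)=\{-1,0,1,2\}$: the tie at $2$ goes to $0$, the tie at $-2$ goes to $-4$.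

**Lemma 7 (cells have small boundary).** *For all $\rho,\kappa>0$ there is $N_0$ such that $|V\setminus V^{(\rho)}|\le\kappa|V|$ for each cell $V$ of each maximal $N$-separated set, $N\ge N_0$.*

*Proof.* Translate so that $\zeta$ has $\mathbb Z^r$-part $0$. Let $P\subset\mathbb R^r$ be the set of $v$ with $|v|\le|v-\zeta_0'|$ for all other $\zeta'\in\Delta$, where $\zeta'_0$ is the $\mathbb Z^r$-part. This is an intersection of closed half-spaces, so it is closed and convex. It contains the closed ball of radius $N/2$, since $|\zeta'_0|\ge N$. It is bounded: each $v$ is within $\sqrt r$ of a lattice point, hence within $N+\sqrt r$ of some $\mathbb Z^r$-part, so $|v|\le N+\sqrt r$ on $P$. Moreover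
$$\mathbb Z^r\cap\operatorname{int}P\subset V_0\subset P .$$
The second inclusion is clear. At an interior point all the inequalities are strict, and by maximality the nearest point of $\Delta$ is at distance $<N$; this gives the first.

Put $P_\tau=\{v:v+\bar B_\tau\subset P\}$ with $\bar B_\tau$ the closed ball. Convexity together with $\bar B_{N/2}\subset P$ gives, for $\tau\le N/2$,
$$\bigl(1-\tfrac{2\tau}N\bigr)P\subset P_\tau,\qquad P+\bar B_\tau\subset\bigl(1+\tfrac{2\tau}N\bigr)P ;$$
for both, write a vector of length $\le\tau$ as $\frac{2\tau}{N}$ times a vector of length $\le N/2$.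

If $z\in P_{\rho+1}\cap\mathbb Z^r$, then all lattice points within $\rho$ of $z$ lie in $P_1\subset\operatorname{int}P$, hence in $V_0$, so $\{z\}\times E\subset V^{(\rho)}$. Thus if $z\in V_0$ but $\{z\}\times E\not\subset V^{(\rho)}$, then $z\in P\setminus P_{\rho+1}$, and the cube $z+[0,1)^r$, of diameter $\sqrt r$, lies in $(P+\bar B_{\sqrt r})\setminus P_{\rho+1+\sqrt r}$. The number of such $z$ is at most
$$\operatorname{vol}(P)\Bigl[\bigl(1+\tfrac{2\sqrt r}N\bigr)^r-\bigl(1-\tfrac{2(\rho+1+\sqrt r)}N\bigr)^r\Bigr].$$
Every $v\in P_{1+\sqrt r}$ lies in a cube $z+[0,1)^r$ with $z\in P_1\cap\mathbb Z^r\subset V_0$, so $|V_0|\ge(1-2(1+\sqrt r)/N)^r\operatorname{vol}(P)$. The ratio of the two bounds tends to $0$ as $N\to\infty$, uniformly in $\Delta$ and $\zeta$. $\square$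

**Lemma 8 (markers).** *For each $N\ge1$ there is a measurable $C\subset X$ such that $\{\gamma:\gamma x\in C\}$ is maximal $N$-separated for every $x$.*

*Proof.* Let $K=\{\gamma\ne0:|\gamma|<N\}$, a finite symmetric set, and let $\mathcal U$ be a countable algebra of Borel sets separating points. By freeness $\gamma x\ne x$ for $\gamma\in K$, so some $U\in\mathcal U$ contains $x$ and none of the finitely many points $\gamma x$. So the sets $U\setminus\bigcup_{\gamma\in K}\gamma^{-1}U$ cover $X$; enumerate them as $C_1,C_2,\dots$. They satisfy $C_k\cap\gamma C_k=\emptyset$ for $\gamma\in K$. Put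
$$D_1=C_1,\qquad D_{k+1}=D_k\cup\Bigl(C_{k+1}\setminus\bigcup_{\gamma\in K}\gamma D_k\Bigr),\qquad C=\bigcup_kD_k .$$
By induction $D_k\cap\gamma D_k=\emptyset$ for $\gamma\in K$: two new points do not conflict because both are in $C_{k+1}$, and a new and an old point do not conflict by construction and symmetry of $K$. This gives separation. If $x\in C_k$ and $x\notin C$, then $k\ge2$ and $x\in\gamma D_{k-1}$ for some $\gamma\in K$, so $\gamma^{-1}x\in C$ with $|\gamma|<N$. Applied to all points of an orbit, this gives maximality. $\square$

## 7. Admissible configurations and the gluing property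

Fix real $p_1,p_2,\ldots\in C(\Omega)^M$ with $|p_j|\le1$, such that $p_j(y,a)$ depends only on $y$ and $a|_{B(R_j)}$, $R_1\le R_2\le\cdots$, and with linear span dense in the real part of $C(\Omega)^M$. They are obtained by averaging over $M$ functions that depend on finitely many coordinates. Let $\delta_i=2^{-i}$. Parameters $N_1<N_2<\cdots$ and $c_{i,j}\in[-1,1]$ ($j\le i$) will be chosen inductively.

**Definition ($i$-good).** For finite $V\subset\Gamma$, $a\in A^V$ is $i$-good over $y\in\widehat Y$ if for **every** extension $a^*\in A^\Gamma$ of $a$ and every $j\le i$,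
$$\Bigl|\sum_{\gamma\in V}p_j(\gamma(y,a^*))-c_{i,j}|V|\Bigr|<\delta_i|V| .$$

For instance, if $p_1$ depends only on $a(0)$, there is nothing to quantify over for $i=1$: the values of $p_1$ on $V$ must average to $c_{1,1}$ up to $\delta_1$. In general the extensions matter only near the boundary of $V$. Since only finitely many coordinates of $a^*$ matter and $A$ is compact, the maximum of the left side over extensions is continuous in $(y,a)$. So $i$-goodness is an *open* condition on $(y,a)\in\widehat Y\times A^V$. It is $M$-invariant, and translation-equivariant: $a$ on $V$ is good over $y$ if and only if $a(\cdot+\kappa)$ on $V-\kappa$ is good over $\kappa y$.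

**Definition (rules, admissibility).** Let $A_n=A\times\{0,1\}^n$, with $M$ acting on the first factor. Elements of $A_n^D$ are written $\omega=(a;\Delta_1,\dots,\Delta_n)$ with $\Delta_i\subset D$. The rules of level $n$ at $\gamma$ for $(y,\omega)$ are, for each $i\le n$:

* (a) if $\gamma\in\Delta_i$, no other $\zeta\in\Delta_i$ has $|\zeta-\gamma|<N_i$;
* (b) some $\zeta\in\Delta_i$ has $|\zeta-\gamma|<N_i$;
* (c) if $\gamma\in\Delta_i$, then $a|_{V(\gamma;\Delta_i)}$ is $i$-good over $y$ (cells with respect to $N_i$).

With $\varrho_n=2N_n$ ($\varrho_0=0$), the rules at $\gamma$ depend only on $y$ and $\omega|_{\gamma+B(\varrho_n)}$. A configuration $\omega\in A_n^D$ is locally admissible over $y$ if the rules hold at all $\gamma\in D^{(\varrho_n)}$, and admissible if moreover $D=\Gamma$.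

Restrictions of locally admissible configurations are locally admissible. For finite $D$ and fixed $\Delta_i$'s, local admissibility is open in $(y,a)$. The rules are $M$-invariant and translation-equivariant. Finally:

(10) *If $D$ is a union of pieces at mutual distance $>\varrho_n$ and $\omega\in A_n^D$ is locally admissible over $y$ on each piece, then it is locally admissible over $y$.* Indeed, if $\gamma\in D^{(\varrho_n)}$, the ball $\gamma+B(\varrho_n)\subset D$ lies in the piece containing $\gamma$.

We prove by induction on $n\ge0$: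

**(GL$_n$)** There is $g_n>\varrho_n$ such that for all $y\in\widehat Y$, $D\subset\Gamma$ and $\omega\in A_n^D$ locally admissible over $y$, there is an admissible $\omega^*\in A_n^\Gamma$ over $y$ with $\omega^*=\omega$ on $D^{(g_n)}$.

**(P$_n$)** There is a measurable $F_n=(f_n;1_{C_1^n},\dots,1_{C_n^n}):X\to A_n$ such that for a.e. $x$ the configuration $\omega_x^n(\gamma):=F_n(\gamma x)\cdot\sigma(\gamma,x)$ is admissible over $\pi x$.

For $n=0$ there are no rules; take $f_0=f$, $g_0=1$.

## 8. From level $n$ to level $n+1$

Assume level $n$. Write $g=g_n$, $\delta=\delta_{n+1}$, $R=R_{n+1}$, $c_j=c_{n+1,j}:=\int p_j\circ\theta_{f_n}\,d\mu$ for $j\le n+1$, and choose $\eta>0$ with $\sqrt\eta\le\min(\delta/16,\ \varepsilon2^{-n-2})$.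

**Step A: an open set of base points over which good boxes exist.** The purpose is to turn a statement about most $x\in X$ into an open condition on $y\in\widehat Y$, because only then can we speak about every $y$. Recall that $p_j(\gamma\theta_{f_n}x)=p_j(\theta_{f_n}(\gamma x))$. By the mean ergodic theorem we can choose $\ell$ so large that
$$X_\ell=\Bigl\{x:\ \Bigl|\sum_{\gamma\in Q_\ell}p_j(\gamma\theta_{f_n}x)-c_j|Q_\ell|\Bigr|<\tfrac\delta8|Q_\ell|,\ j\le n+1\Bigr\}$$
has $\mu(X_\ell)>1-\eta$, and $|Q_\ell\setminus Q_\ell^{(2g+R)}|\le\frac\delta{32}|Q_\ell|$. Let $O$ be the set of $y\in\widehat Y$ for which there is $b\in A_n^{Q_\ell}$, locally admissible over $y$, such that for every $a^*\in A^\Gamma$ agreeing with the $A$-part of $b$ on $Q_\ell^{(2g)}$ and every $j\le n+1$,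
$$\Bigl|\sum_{\gamma\in Q_\ell}p_j(\gamma(y,a^*))-c_j|Q_\ell|\Bigr|<\tfrac\delta4|Q_\ell| .$$
The set $O$ is open: for each fixed $b$, local admissibility is open in $y$, and the maximum over $a^*$ is continuous in $y$ by compactness.

For a.e. $x\in X_\ell$ we have $\pi x\in O$. Take $b=\omega_x^n|_{Q_\ell}$, which is locally admissible by (P$_n$). Replacing $a_x$ by an $a^*$ that agrees with it on $Q_\ell^{(2g)}$ does not change the summands with $\gamma+B(R)\subset Q_\ell^{(2g)}$, so it changes only summands with $\gamma\notin Q_\ell^{(2g+R)}$, each by at most $2$, in total by at most $\frac\delta{16}|Q_\ell|$. Since $\frac\delta8+\frac\delta{16}<\frac\delta4$, the condition holds. Hence $\nu(O)>1-\eta$.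

**Step B: the new cell size.** The purpose is to choose $N$ so large that every cell is well filled by visits to $O$, over every $y$. We choose $N=N_{n+1}\ge\max(g,N_n+1)$ such that for every cell $V$ of every maximal $N$-separated set and **every** $y\in\widehat Y$:

* (B1) $|V\setminus V^{(\rho)}|\le\eta|V|$, where $\rho=\ell\sqrt r+6g+R$;
* (B2) $\#\{\gamma\in V:\gamma y\in O\}\ge(1-2\eta)|V|$.

Lemma 7 gives (B1). For (B2) take $\chi\in C(\widehat Y)$ with $0\le\chi\le1_O$ and $\int\chi\,d\nu>1-\eta$. By Lemma 4 there is $L$ with $A_L\chi>1-\eta$ on all of $\widehat Y$. For $\kappa\in Q_L$ we have $|\kappa|\le L\sqrt r$, so those $\gamma\in V$ with $\gamma+\kappa\notin V$ lie outside $V^{(L\sqrt r)}$, and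
$$\sum_{\gamma\in V}\chi((\gamma+\kappa)y)\le\sum_{\gamma\in V}\chi(\gamma y)+|V\setminus V^{(L\sqrt r)}| .$$
Averaging over $\kappa\in Q_L$, the left side becomes $\sum_{\gamma\in V}A_L\chi(\gamma y)\ge(1-\eta)|V|$. If $N$ is so large that $|V\setminus V^{(L\sqrt r)}|\le\eta|V|$, we get $\sum_{\gamma\in V}\chi(\gamma y)\ge(1-2\eta)|V|$, and (B2) follows as $\chi\le1_O$.

**Step C: a filler for every cell over every base point.** The purpose is to show that correct contents exist everywhere. *Claim: for every $y\in\widehat Y$ and every cell $V$ as in Step B there is $b\in A_n^{V^{(5g)}}$, locally admissible over $y$, such that each $a\in A^V$ agreeing with the $A$-part of $b$ on $V^{(6g)}$ is $(n+1)$-good over $y$.*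

By (B1) and (B2), at least $(1-3\eta)|V|$ elements $\gamma\in V^{(\rho)}$ satisfy $\gamma y\in O$. So at least $(1-3\eta)|V|/|E|$ points $z\in\mathbb Z^r$ have some $e_z\in E$ with $\gamma_z=(z,e_z)\in V^{(\rho)}$ and $\gamma_zy\in O$. There are $\ell^r$ residue classes of $\mathbb Z^r$ modulo $\ell$, so one of them contains a set $Z_1$ of at least $(1-3\eta)|V|/|Q_\ell|$ of these points. The boxes
$$K_z=\gamma_z+Q_\ell=(z+[0,\ell)^r)\times E,\qquad z\in Z_1,$$
are disjoint. They are contained in $V^{(6g)}$, because $\gamma_z\in V^{(\rho)}$ and $Q_\ell\subset B(\ell\sqrt r)$. They cover at least $(1-3\eta)|V|$ points.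

Let $b_z$ witness $\gamma_zy\in O$, and put $\omega(\gamma_z+\kappa)=b_z(\kappa)$ on $D=\bigcup_zK_z^{(g)}$. Different $K_z^{(g)}$ are at distance $>g>\varrho_n$. So by translation-equivariance and (10), $\omega$ is locally admissible over $y$. By (GL$_n$) there is an admissible $\omega^*$ over $y$ equal to $\omega$ on $D^{(g)}\supset\bigcup_zK_z^{(2g)}$. Let $b=\omega^*|_{V^{(5g)}}$.

Let $a^*\in A^\Gamma$ agree with the $A$-part of $b$ on $V^{(6g)}$. For each $z$ the translate $a^*(\cdot+\gamma_z)$ agrees with the $A$-part of $b_z$ on $Q_\ell^{(2g)}$, so the sum of $p_j(\gamma(y,a^*))$ over $K_z$ differs from $c_j|Q_\ell|$ by less than $\frac\delta4|Q_\ell|$. At each of the at most $3\eta|V|$ other points of $V$ we use $|p_j-c_j|\le2$. The total deviation from $c_j|V|$ is less than $(\frac\delta4+6\eta)|V|<\delta|V|$, since $\eta\le\delta^2/256$. This proves the claim.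

**Step D: the corrected function, (P$_{n+1}$).** The purpose is to make every cell of size $N$ good by changing $F_n$ only inside the few cells that are not.

*Setting.* Let $C$ be a marker set for $N$ (Lemma 8) and $\Delta(x)=\{\gamma:\gamma x\in C\}$. For $x\in C$ let $V_x$ be the cell of $0\in\Delta(x)$. As $\Delta(\zeta x_0)=\Delta(x_0)-\zeta$, the cell of $\zeta\in\Delta(x_0)$ is $\zeta+V_{\zeta x_0}$. So each point of $X$ is $\kappa x$ for a unique pair $x\in C$, $\kappa\in V_x$. Since each $\kappa$ preserves $\mu$, for measurable $B$
$$\int_C\sum_{\kappa\in V_x}1_B(\kappa x)\,d\mu(x)=\mu(B).\tag{11}$$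
The map $x\mapsto V_x$ is measurable with countably many values. Call $x\in C$ *bad* if $a_x|_{V_x}$ (the name from $f_n$) is not $(n+1)$-good over $\pi x$. In what follows we ignore the invariant null set where (P$_n$) fails.

*Modification of one cell.* Let $x$ be bad, $V=V_x$, and $b$ from Step C for $y=\pi x$. On $D=(\Gamma\setminus V^{(3g)})\cup V^{(5g)}$ take $\omega_x^n$ on the first part and $b$ on the second. The parts are at distance $>2g>\varrho_n$ by (9), so this is locally admissible by (10). (GL$_n$) gives an admissible configuration over $\pi x$ agreeing with it on $D^{(g)}$. Here $D^{(g)}\supset(\Gamma\setminus V^{(2g)})\cup V^{(6g)}$: if $\gamma\notin V^{(2g)}$ then $\gamma+B(g)$ misses $V^{(3g)}$, as $V^{(3g)}+B(g)\subset V^{(2g)}$; and $V^{(6g)}\subset(V^{(5g)})^{(g)}$. By Step C its $A$-part is $(n+1)$-good on $V$. Hence: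

(12) *there is $\omega'\in A_n^{V^{(2g)}}$ such that the configuration equal to $\omega'$ on $V^{(2g)}$ and to $\omega_x^n$ elsewhere is admissible over $\pi x$ and has $A$-part $(n+1)$-good on $V$.*

*Measurable choice.* Only finitely many rules are affected by $\omega'$, namely those at points within $\varrho_n$ of $V^{(2g)}$. For fixed marker parts, these rules and the goodness condition are open in the $A$-part of $\omega'$. So $\omega'$ can be chosen with $A$-letters in a fixed countable dense subset of $A$. Let $\omega'_x$ be the first such $\omega'$ in a fixed enumeration of the countably many possibilities. It is measurable in $x$: for given $V$ and $\omega'$ the condition in (12) is, for each of the finitely many marker patterns of $\omega_x^n$ on a finite set, an open condition on $\pi x$ and finitely many letters of $a_x$. Define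
$$F_n^+(\kappa x)=\omega'_x(\kappa)\cdot\sigma(\kappa,x)^{-1}\quad(x\text{ bad},\ \kappa\in V_x^{(2g)}),\qquad F_n^+=F_n\ \text{elsewhere},\qquad F_{n+1}=(F_n^+;1_C).$$

*Admissibility.* Let $x_0\in X$, $\zeta\in\Delta(x_0)$, $x=\zeta x_0$. By (8) the name of $x_0$ at $\gamma+\zeta$ is the name of $x$ at $\gamma$ multiplied on the right by $\sigma(\zeta,x_0)$, and the rules are $M$-invariant and translation-equivariant. So near $\zeta$ the new name of $x_0$ is, up to these operations, the configuration in (12) if $x$ is bad. Points of $V(\zeta)^{(2g)}$ and $V(\zeta')^{(2g)}$ with $\zeta\ne\zeta'$ are at distance $>2g>2\varrho_n$, so a ball $\gamma+B(\varrho_n)$ meets at most one modified region, and all level-$n$ rules hold by (12). For $i=n+1$: rules (a), (b) hold by the choice of $C$. Rule (c) holds for cells of bad points by (12), and for the other cells because nothing changed there. So (P$_{n+1}$) holds.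

*Size of the change.* We show that *if $x\in C$, $V=V_x$ and $\#\{\kappa\in V:\kappa x\notin X_\ell\}<\sqrt\eta|V|$, then $x$ is not bad.* Changing $a_x$ off $V$ alters only the summands of $\sum_{\gamma\in V}p_j(\gamma\theta_{f_n}x)$ with $\gamma\in V\setminus V^{(R)}$, so it alters the sum by at most $2\eta|V|$. For $\gamma\in Q_\ell$, replacing the sum over $V$ by the sum over $V+\gamma$ costs at most
$$|V\triangle(V+\gamma)|=2\,\#\{\kappa\in V:\kappa+\gamma\notin V\}\le2|V\setminus V^{(\ell\sqrt r)}|\le2\eta|V| .$$
So replacing the sum by $|Q_\ell|^{-1}\sum_{\kappa\in V}\sum_{\gamma\in Q_\ell}p_j((\kappa+\gamma)\theta_{f_n}x)$ costs at most $2\eta|V|$. Since $p_j((\kappa+\gamma)\theta_{f_n}x)=p_j(\gamma\theta_{f_n}(\kappa x))$, the inner averages are within $\frac\delta8$ of $c_j$ when $\kappa x\in X_\ell$ and within $2$ always. So the last expression differs from $c_j|V|$ by at most $(\frac\delta8+2\sqrt\eta)|V|$. Altogether $4\eta+\frac\delta8+2\sqrt\eta\le\frac\delta8+6\sqrt\eta\le\frac\delta2<\delta$, so $a_x|_V$ is $(n+1)$-good over $\pi x$.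

Therefore bad $x$ satisfy $|V_x|\le\eta^{-1/2}\#\{\kappa\in V_x:\kappa x\notin X_\ell\}$, and by (11), used twice,
$$\mu(F_n^+\ne F_n)\le\int_{C\cap\mathrm{bad}}|V_x|\,d\mu\le\eta^{-1/2}\mu(X\setminus X_\ell)\le\sqrt\eta\le\varepsilon2^{-n-2}.\tag{13}$$

**Step E: gluing at level $n+1$, (GL$_{n+1}$) with $g_{n+1}=10N$.** The purpose is to keep the induction alive: a partial configuration obeying the rules up to level $n+1$ is kept on its inner cells, and all other cells are filled with fillers. Recall $\varrho_{n+1}=2N$.

Let $\omega=(a;\Delta_1,\dots,\Delta_{n+1})\in A_{n+1}^D$ be locally admissible over $y$, so the rules hold on $D^{(2N)}$. The set $\Delta^0=\Delta_{n+1}\cap D^{(2N)}$ is $N$-separated by (a). Extend it to a maximal $N$-separated $\Delta^*\subset\Gamma$.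

*The sets $\Delta^*$ and $\Delta_{n+1}$ agree on $D^{(3N)}$.* If $\gamma\in\Delta^*\cap D^{(3N)}$, rule (b) gives $\zeta\in\Delta_{n+1}$ with $|\zeta-\gamma|<N$. Then $\zeta\in D^{(2N)}$, so $\zeta\in\Delta^0\subset\Delta^*$ and $\gamma=\zeta$ by separation. Conversely $\Delta_{n+1}\cap D^{(3N)}\subset\Delta^0$.

*Cells that are kept.* Let $\mathcal K=\Delta^*\cap D^{(5N)}$. For $\zeta\in\mathcal K$ we have $\zeta+B(2N)\subset D^{(3N)}$, so $V(\zeta;\Delta^*)=V(\zeta;\Delta_{n+1})\subset D^{(4N)}$, and $a$ is $(n+1)$-good on it by (c). Put $U=\bigcup_{\zeta\in\mathcal K}V(\zeta;\Delta^*)$. Since $g\le N$, $U+B(g)\subset D^{(3N)}$.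

*Cells that are filled.* For $\zeta\in\Delta^*\setminus\mathcal K$ write $V(\zeta)=V(\zeta;\Delta^*)$ and let $b_\zeta$ be a filler from Step C, for this $y$, on $V(\zeta)^{(5g)}$. On
$$D'=(U+B(g))\cup\bigcup_{\zeta\in\Delta^*\setminus\mathcal K}V(\zeta)^{(5g)}$$
take the level-$n$ part of $\omega$ on the first set and $b_\zeta$ on the others. A point of $V(\zeta)^{(5g)}$ has distance $>5g$ from every other cell, so the pieces are at mutual distance $>4g>\varrho_n$. As $U+B(g)\subset D^{(2N)}$, $\omega$ obeys the level-$n$ rules at all points of the first piece. So by (10) the configuration on $D'$ is locally admissible over $y$. (GL$_n$) gives a level-$n$ admissible $\omega^*$ over $y$ agreeing with it on $D'^{(g)}\supset U\cup\bigcup_{\zeta\notin\mathcal K}V(\zeta)^{(6g)}$.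

Then $(\omega^*;\Delta^*)$ is admissible at level $n+1$: cells with $\zeta\in\mathcal K$ carry the old letters and are good, the others are good by Step C, and (a), (b) hold as $\Delta^*$ is maximal $N$-separated. Finally, if $\gamma\in D^{(10N)}$ lies in the cell of $\zeta\in\Delta^*$, then $|\gamma-\zeta|<N$ gives $\zeta\in D^{(9N)}\subset D^{(5N)}$, so $\zeta\in\mathcal K$ and $\gamma\in U$. On $U\subset D^{(4N)}$ the new configuration agrees with $\omega$, including the last marker set. So it agrees with $\omega$ on $D^{(10N)}$, and $10N>2N=\varrho_{n+1}$. This completes the induction.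

## 9. The limit function is uniform

We now finish the proof of Theorem 6. By (13), $\sum_n\mu(F_n^+\ne F_n)\le\varepsilon/2$. By Borel–Cantelli, for a.e. $x$ the values $f_n(\gamma x)$ and $1_{C_i^n}(\gamma x)$ are eventually constant in $n$, for each $\gamma$ and $i$. Let $f',C_i'$ be the limits. Then $\mu(f'\ne f)<\varepsilon$.

The rules have finite range, and for each $i$ they hold for $\omega_x^n$, $n\ge i$. So for a.e. $x$ and every $i$ the set $\Delta_i'(x)=\{\gamma:\gamma x\in C_i'\}$ is maximal $N_i$-separated, and on all its cells the name of $x$ from $f'$ is $i$-good over $\pi x$. Split $Q_L$ into the cells contained in it and a remainder. A cell has diameter $<2N_i$, so a cell meeting $Q_L$ but not contained in it meets $Q_L$ only inside $Q_L\setminus Q_L^{(2N_i)}$. For $j\le i$, on each contained cell the sum of $p_j(\gamma\theta_{f'}x)$ deviates from $c_{i,j}$ times the size by less than $\delta_i$ times the size; on the remainder each term deviates by at most $2$. Hence there is $L_i$ such that for $L\ge L_i$ and $j\le i$,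
$$\|A_L(p_j\circ\theta_{f'})-c_{i,j}\|_\infty\le2\delta_i .$$
Integrating, $|\int p_j\circ\theta_{f'}\,d\mu-c_{i,j}|\le2\delta_i$, so $\|A_L(p_j\circ\theta_{f'})-\int p_j\circ\theta_{f'}\,d\mu\|_\infty\le4\delta_i$ for $L\ge L_i$. Let $i\to\infty$: all $p_j\circ\theta_{f'}$ are uniform. Their span is dense in the real part of $C(\Omega)^M$ and uniform functions form a closed linear space, so every element of $\mathcal A_{f'}$ is uniform. $\blacksquare$

## 10. Relative Jewett–Krieger, Mackey reduction, and continuous cocycles

**Corollary 9 (relative Jewett–Krieger).** *For an ergodic $\mathbb Z^d$-system, every uniform algebra $\mathcal B$ is contained in an $L^2$-dense uniform algebra.*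

*Proof.* If $X$ is finite ($r=0$), take $L^\infty(X)$: $A_L$ is the average over the whole orbit, so all functions are uniform. Otherwise use the free action of $\Gamma=\mathbb Z^d/\Lambda$, $r\ge1$. Let $(f_k)$ be finite-valued functions dense in $L^1$, and $\mathcal B_0=\mathcal B$. Inductively apply Theorem 6 to $\mathcal B_{k-1}$ with $A=f_k(X)$, $M$ trivial and $\varepsilon$ small. This gives $f_k'$ with $\|f_k'-f_k\|_1<1/k$ and a uniform algebra $\mathcal B_k\supset\mathcal B_{k-1}\cup\{f_k'\}$. The closure $\mathcal A$ of $\bigcup_k\mathcal B_k$ is a uniform algebra. Every ball in $L^1$ contains $f_k$ for infinitely many $k$, so $\mathcal A$ is $L^1$-dense. So it generates the full $\sigma$-algebra, and being a unital $*$-algebra of bounded functions it is $L^2$-dense. $\square$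

Next we prepare cocycles. A compact group extension of an ergodic system need not be ergodic: if $W$ is a point and $U\in K$, the map $g\mapsto Ug$ on $K$ is ergodic for Haar measure only when the powers of $U$ are dense. In that example one passes to $M=\overline{\{U^n\}}$. In general:

**Lemma 10 (Mackey reduction).** *Let $(W,\nu,t)$ be ergodic (invertible, standard), $K$ compact metrizable, $U:W\to K$ measurable. There are a closed subgroup $M\le K$ and a measurable $h:W\to K$ with $U_0(w)=h(tw)U(w)h(w)^{-1}\in M$ a.e. and $(w,g)\mapsto(tw,U_0(w)g)$ ergodic on $(W\times M,\nu\times m_M)$.*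

Here $m_K,m_M$ denote Haar probability measures.

*Proof.* The map $(w,g)\mapsto(tw,U(w)g)$ preserves $\nu\times m_K$. Let $m$ be one of its ergodic components; almost every component projects to $\nu$, since $\nu$ is ergodic. Let $m\cdot k$ be the image of $m$ under $(w,g)\mapsto(w,gk)$, and $M=\{k:m\cdot k=m\}$. This is a subgroup, and it is closed because $k\mapsto\int\varphi(w)\psi(gk)\,dm$ is continuous for bounded $\varphi$ and $\psi\in C(K)$.

*Each fibre measure lives on one coset of $M$.* Let $\varphi_i$ be the indicators of the members of a countable generating algebra of $W$. For $m$-a.e. $(w,g)$ the ergodic averages of all $\varphi_i\otimes\psi$, $\psi\in C(K)$, converge at $(w,g)$ to the $m$-integral (it suffices to treat countably many dense $\psi$). Call such points generic. Right multiplication commutes with the skew product, so the averages of $\varphi_i\otimes\psi$ at $(w,gk)$ are those of $\varphi_i\otimes\psi(\cdot\,k)$ at $(w,g)$. If $(w,g)$ is generic they converge to $\int\varphi_i\otimes\psi\,d(m\cdot k)$. So if $(w,g)$ and $(w,gk)$ are both generic, then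 $m\cdot k=m$, i.e. $k\in M$. Disintegrate $m=\int\delta_w\times m_w\,d\nu$. Then a.e. $m_w$ is carried by one coset $\bar g(w)\in K/M$.

*It is the invariant measure of the coset.* Since $m$ is right $M$-invariant, a.e. $m_w$ is right invariant under a countable dense subset of $M$, hence under $M$. So $m_w$ is the $M$-invariant probability on $\bar g(w)$. The map $\bar g$ is measurable, as the image of $m_w$ in $K/M$ is the point mass at $\bar g(w)$. Lift it to a measurable $g:W\to K$ by a Borel section of $K\to K/M$.

*Conclusion.* Invariance of $m$ means that left multiplication by $U(w)$ maps $m_w$ to $m_{tw}$ for a.e. $w$, so $U(w)g(w)M=g(tw)M$. Put $h(w)=g(w)^{-1}$. Then $U_0(w)=g(tw)^{-1}U(w)g(w)\in M$ a.e. The map $(w,k)\mapsto(w,h(w)k)$ carries $m$ to $\nu\times m_M$ and the given skew product to the one by $U_0$, which is therefore ergodic. $\square$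

**Lemma 11 (continuous reduction).** *In Lemma 10 one can choose $h$ so that, in addition, there are a strictly ergodic model $(\widehat W,\hat t)$ of $(W,t)$ and a continuous $u:\widehat W\to M$ corresponding a.e. to $w\mapsto h(tw)U(w)h(w)^{-1}$. Then $(\widehat W\times M,\ (w,g)\mapsto(\hat tw,u(w)g))$ is uniquely ergodic.*

*Proof.* Let $h_0,U_0,M$ be as in Lemma 10. *Continuity.* If $W$ is finite, take the discrete model, $h=h_0$ and $h_1\equiv1$. Otherwise $t$ is aperiodic, so $\mathbb Z$ acts freely off a null set. Apply Theorem 6 with $\Gamma=\mathbb Z$, $\mathcal B=\mathbb C$, $A=M$ (right multiplication), $\sigma$ the cocycle with $\sigma(1,w)=U_0(w)$, and $f\equiv1$. This gives $h_1=f':W\to M$. As computed after Theorem 6, for $q\in C(M)$ the function $p(a)=q(a(1)a(0)^{-1})$ is $M$-invariant and $p\circ\theta_{h_1}(w)=q\bigl(h_1(tw)U_0(w)h_1(w)^{-1}\bigr)$. Put $h=h_1h_0$ and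
$$U'(w)=h(tw)U(w)h(w)^{-1}=h_1(tw)U_0(w)h_1(w)^{-1}\in M .$$
All $q\circ U'$, $q\in C(M)$, lie in one uniform algebra. Enlarge it to a dense one (Corollary 9) and let $\widehat W$ be its spectrum, a strictly ergodic model by Lemma 4. The $*$-homomorphism $q\mapsto q\circ U'$ from $C(M)$ to $C(\widehat W)$ is dual to a continuous $u:\widehat W\to M$ that represents $U'$.

*Unique ergodicity.* The skew product by $U'$ is conjugate to that by $U_0$ via $(w,g)\mapsto(w,h_1(w)g)$, which preserves $\nu\times m_M$. So $\lambda:=\nu\times m_M$ is ergodic for it, i.e. extreme among the invariant measures on $\widehat W\times M$. Let $m$ be any invariant measure. It projects to $\nu$, by unique ergodicity of $\widehat W$. The average $\int_Mm\cdot k\,dk$ is right $M$-invariant, so its fibre measures are Haar and it equals $\lambda$. For Borel $B\subset M$ with $0<m_M(B)<1$, this writes $\lambda$ as a convex combination of the averages of $m\cdot k$ over $B$ and over its complement. These are invariant measures, so both equal $\lambda$. Thus $\int_B\bigl(\int q\,d(m\cdot k)\bigr)dk=m_M(B)\int q\,d\lambda$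 for all $B$ and all $q$ in a countable dense set of continuous functions, so $m\cdot k=\lambda$ for a.e. $k$. For one such $k$, $m=\lambda\cdot k^{-1}=\lambda$. $\square$

## 11. $T\times T$-invariant functions as matrix coefficients

We return to $(X,\mu,S,T)$. Let $w_1:X\to W_1$ and $w_2:X\to W_2$ be the factor maps for $I(S)$ and $I(T)$. Then $T$ induces an ergodic $t$ on $(W_1,\nu_1)$, $S$ an ergodic $s$ on $(W_2,\nu_2)$, and $w_1\circ S=w_1$, $w_2\circ T=w_2$. Disintegrate $\mu=\int\mu_w\,d\nu_1(w)$. Then $\mu_S=\int\mu_w\times\mu_w\,d\nu_1(w)$, and $T_*\mu_w=\mu_{tw}$ a.e. by uniqueness of disintegrations. In particular $w_1(x)=w_1(x')$ for $\mu_S$-a.e. $(x,x')$. As the marginals of $\mu_S$ are $\mu$, a.e. identities on $X$ hold $\mu_S$-a.e. in either coordinate.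

**Proposition 12.** *There are countably many measurable $F_k:X\to U(m_k)$, $U_k:W_1\to U(m_k)$, $V_k:W_2\to U(m_k)$ with*
$$F_k(Tx)=U_k(w_1x)F_k(x),\qquad F_k(Sx)=F_k(x)V_k(w_2x)\quad\text{a.e.},$$
*such that $\mathcal I$ is, modulo $\mu_S$, the $\sigma$-algebra generated by $w_2(x)$, $w_2(x')$ and all $F_k(x)^*F_k(x')$.*

In the twisted example $F=e(d)$ suffices, with $U=e(w_1)$ and $V=e(-w_2)$: expand an invariant function on $\{w_1=w_1'\}$ in characters of $(w_1,w_2,w_2',d,d')$; composing with $T\times T$ moves the frequency $a$ of $w_1$ by $m+m'$, where $m,m'$ are the frequencies of $d,d'$, so only $m'=-m$ and then $a=0$ survive.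

*Proof.* The listed functions are $T\times T$-invariant, because $w_1(x)=w_1(x')$ a.e. and $U_k$ is unitary. For the converse it suffices to treat each $H$ in a countable set of bounded functions spanning a dense subspace of $L^2(\mathcal I)$. The flip $(x,x')\mapsto(x',x)$ preserves $\mu_S$ and $\mathcal I$. So, writing $H^*(x,x')=\overline{H(x',x)}$ and passing to $\frac12(H+H^*)$ and $\frac1{2i}(H-H^*)$, we may assume $H=H^*$. Let $c\ge\|H\|_\infty$ be rational and
$$K_w\varphi(x)=\int H(x,x')\varphi(x')\,d\mu_w(x'),$$
a self-adjoint Hilbert–Schmidt operator on $L^2(\mu_w)$ with Hilbert–Schmidt norm $\le c$. The operator $u_w:L^2(\mu_{tw})\to L^2(\mu_w)$, $\varphi\mapsto\varphi\circ T$, is unitary, and the invariance of $H$ gives $K_wu_w=u_wK_{tw}$: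
$$u_wK_{tw}\varphi(x)=\int H(Tx,x')\varphi(x')\,d\mu_{tw}(x')=\int H(Tx,Tx')\varphi(Tx')\,d\mu_w(x')=K_wu_w\varphi(x).$$

**Step 1: reduction to spectral projections.** The purpose is to replace $H$ by finite-rank kernels. Let $J$ be a half-open interval with rational endpoints and $0\notin\bar J$. Choose polynomials $q_l$ with $q_l(0)=0$, $|q_l(\lambda)|\le C|\lambda|$ and $q_l\to1_J$ pointwise on $[-c,c]$: take continuous $\chi_l\to1_J$ with $0\le\chi_l\le1$ vanishing on a fixed neighborhood of $0$, approximate $\chi_l(\lambda)/\lambda$ within $1/l$ by polynomials on $[-c,c]$, and multiply by $\lambda$. The kernels of $q_l(K_w)$ are built from iterated integrals of $H$, so they are measurable on $(X^2,\mu_S)$ and $T\times T$-invariant. With sums over eigenvalues of $K_w$ with multiplicity,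
$$\|q_l(K_w)-1_J(K_w)\|_{HS}^2=\sum_\lambda|q_l(\lambda)-1_J(\lambda)|^2$$
is dominated by a constant times $\sum\lambda^2\le c^2$. Dominated convergence, first over $\lambda$ and then over $w$, shows that the kernels converge in $L^2(\mu_S)$ to an $\mathcal I$-measurable $\Pi_J$ which fibrewise is the kernel of $1_J(K_w)$.

For $l\ge1$ and a rational $c'>c$, partition $[-c',-\frac1l)\cup[\frac1l,c')$ into such intervals $J$ of length $\le l^{-2}$, with a point $\alpha_J$ in each. As $\#\{\lambda:|\lambda|\ge\frac1l\}\le l^2c^2$,
$$\Bigl\|H-\sum_J\alpha_J\Pi_J\Bigr\|_{L^2(\mu_S)}^2\le\int\sum_{|\lambda|\le1/l}\lambda^2\,d\nu_1+l^{-4}\cdot l^2c^2\longrightarrow0 .$$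
So it suffices to treat $\Pi=\Pi_J$. Its fibrewise rank $\|\Pi_w\|_{HS}^2$ is finite, measurable and $t$-invariant, so it is a constant $n$; let $n\ge1$.

**Step 2: a frame equivariant under $T$.** The purpose is to write $\Pi$ through a vector function. Let $(\phi_i)$ be bounded functions on $X$ whose restrictions are dense in $L^2(\mu_w)$ for a.e. $w$ (rational combinations of indicators of a countable generating algebra), and $\psi_i(x)=\int\Pi(x,x')\phi_i(x')\,d\mu_{w_1x}(x')$. On a.e. fibre the $\psi_i$ span the range of $\Pi_w$. The inner products $\int\psi_i\bar\psi_j\,d\mu_w$ are measurable in $w$. Take the lexicographically first $n$-tuple of indices $i_1(w)<\dots<i_n(w)$ with nonvanishing Gram determinant and apply Gram–Schmidt; the choice and the coefficients are measurable in $w$. This gives a measurable $\vec f=(f_1,\dots,f_n)^{\mathsf T}:X\to\mathbb C^n$ whose entries form an orthonormal basis of the range of $\Pi_w$ for a.e. $w$. So $\Pi(x,x')=\sum_kf_k(x)\overline{f_k(x')}=\vec f(x')^*\vec f(x)$. Since $u_w$ maps the range of $\Pi_{tw}$ unitarily onto that of $\Pi_w$,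
$$\vec f(Tx)=U^0(w_1x)\vec f(x),\qquad U^0(w)=\Bigl(\int f_k(Tx)\overline{f_l(x)}\,d\mu_w\Bigr)_{k,l}\in U(n).$$

**Step 3: all solutions of the $T$-equation, and $S$-equivariance.** The purpose is to find a matrix $F$ of solutions that $S$ moves only by a function of $w_2$. Let
$$\mathcal M=\{\vec\varphi:X\to\mathbb C^n\text{ measurable}:\ \vec\varphi(Tx)=U^0(w_1x)\vec\varphi(x)\}\ni\vec f .$$
$\mathcal M$ is stable under $\vec\varphi\mapsto\vec\varphi\circ S$, since $ST=TS$ and $w_1S=w_1$, and under multiplication by functions of $w_2$. For $\vec\varphi,\vec\psi\in\mathcal M$ the function $\vec\varphi^*\vec\psi$ is $T$-invariant, i.e. a function of $w_2$.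

Let $(\vec\varphi_i)$ be dense in $\mathcal M\cap L^2$, and $L(x)=\operatorname{span}\{\vec\varphi_i(x)\}\subset\mathbb C^n$. Every $\vec\varphi\in\mathcal M$ satisfies $\vec\varphi(x)\in L(x)$ a.e.: $|\vec\varphi|$ is $T$-invariant, so $\vec\varphi1_{\{|\vec\varphi|\le\varrho\}}\in\mathcal M\cap L^2$ is an a.e. limit of a sequence of $\vec\varphi_i$'s; let $\varrho\to\infty$. The dimension of $L(x)$ is the supremum of the ranks of the Gram matrices $(\vec\varphi_i^*\vec\varphi_j)_{i,j\le N}$, so it is a function of $w_2(x)$. Since $\vec\varphi_i\circ S\in\mathcal M$, we have $L(Sx)\subset L(x)$ a.e. So $\dim L(Sx)\le\dim L(x)$ with equal integrals, hence equality a.e. and $L(Sx)=L(x)$. By ergodicity of $s$, $\dim L$ is a constant $m$, and $m\ge1$ since $\vec f\ne0$.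

Pointwise Gram–Schmidt on the first linearly independent $m$-tuple among $(\vec\varphi_i(x))$ has index choice and coefficients depending measurably on $w_2$ only. It gives an $n\times m$ matrix function $F$ with $F^*F=I_m$, columns in $\mathcal M$ and column space $L(x)$. Thus $F(Tx)=U^0(w_1x)F(x)$. As $\vec f(x)\in L(x)$, $\vec f=F\,c$ with $c=F^*\vec f$ a function of $w_2$. The columns of $F(Sx)$ span $L(Sx)=L(x)$, so $F(Sx)=F(x)V$ with $V=F(x)^*F(Sx)$. This $V$ is $T$-invariant, so $V=V(w_2x)$, and it is unitary: $V^*V=F(Sx)^*F(x)F(x)^*F(Sx)=F(Sx)^*F(Sx)=I_m$.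

**Step 4: making $F$ square.** The purpose is to obtain unitary values. The projection $P=FF^*$ onto $L(x)$ is $S$-invariant, so $P=P(w_1x)$. Choose a measurable $\mathsf E:W_1\to\mathrm{Mat}_{n\times m}$ with $\mathsf E^*\mathsf E=I_m$ and $\mathsf E\mathsf E^*=P$ (Gram–Schmidt on the columns of $P$), and put $\widetilde F=\mathsf E(w_1)^*F$. Then $\widetilde F^*\widetilde F=F^*PF=I_m$, so $\widetilde F$ is unitary, and $\mathsf E(w_1)\widetilde F=PF=F$. Moreover
$$\widetilde F(Tx)=\bigl[\mathsf E(tw_1)^*U^0(w_1)\mathsf E(w_1)\bigr]\widetilde F(x),\qquad\widetilde F(Sx)=\widetilde F(x)V(w_2x),$$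
with the bracket unitary since $\widetilde F$ is. As $w_1(x)=w_1(x')$ $\mu_S$-a.e. and $\mathsf E^*\mathsf E=I_m$,
$$\Pi(x,x')=c(w_2x')^*F(x')^*F(x)c(w_2x)=c(w_2x')^*\,\widetilde F(x')^*\widetilde F(x)\,c(w_2x),$$
which is measurable with respect to the asserted $\sigma$-algebra, because $\widetilde F(x')^*\widetilde F(x)$ is the adjoint of $\widetilde F(x)^*\widetilde F(x')$. Collect the $\widetilde F$ for all $H$ and all $J$: there are countably many. $\square$

## 12. The system $\widehat Z$ and its unique invariant measure

Let $K=\prod_kU(m_k)$ and collect the data of Proposition 12 into $F:X\to K$, $U:W_1\to K$, $V:W_2\to K$: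
$$F(Tx)=U(w_1x)F(x),\qquad F(Sx)=F(x)V(w_2x).$$
Apply Lemma 11 to $(W_1,t,U)$, giving $\widehat W_1,M_1,h_1$ and a continuous $u:\widehat W_1\to M_1$ representing $h_1(t\cdot)Uh_1^{-1}$. Apply it also to $(W_2,s,V^{-1})$, giving $\widehat W_2,M_2,h_2$ and a continuous $v:\widehat W_2\to M_2$ representing $h_2(s\cdot)V^{-1}h_2^{-1}$. Identify $W_i$ with $\widehat W_i$. Put $\Phi(x)=h_1(w_1x)F(x)h_2(w_2x)^{-1}$. Then
$$\Phi(Tx)=h_1(tw_1)U(w_1)F(x)h_2(w_2)^{-1}=u(w_1x)\Phi(x),$$
$$\Phi(Sx)=h_1(w_1)F(x)V(w_2)h_2(sw_2)^{-1}=\Phi(x)\,h_2(w_2)V(w_2)h_2(sw_2)^{-1}=\Phi(x)v(w_2x)^{-1}.$$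
On $\{w_1(x)=w_1(x')\}$ the factors $h_1$ cancel, and $\Phi(x)^{-1}\Phi(x')=h_2(w_2x)\,F(x)^{-1}F(x')\,h_2(w_2x')^{-1}$. So Proposition 12 becomes:

(14) *every $\mathcal I$-measurable function equals $\mu_S$-a.e. a Borel function of $\bigl(w_2(x),w_2(x'),\Phi(x)^{-1}\Phi(x')\bigr)$; conversely all such functions are $\mathcal I$-measurable.*

The double coset $M_1\Phi(x)M_2$ is a point of the compact metrizable space $M_1\backslash K/M_2$. It is $S$- and $T$-invariant, since $u\in M_1$ and $v\in M_2$; hence it is a.e. a constant $D=M_1kM_2$. Let $\widehat Z=\widehat W_1\times\widehat W_2\times D$ with $\widehat S,\widehat T$ given by (6). These are homeomorphisms, and they commute because $u$ multiplies on the left and $v^{-1}$ on the right. The map $\zeta=(w_1,w_2,\Phi):X\to\widehat Z$ is a.e. equivariant.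

**Lemma 13.** *$(\widehat Z,\widehat S,\widehat T)$ is uniquely ergodic.*

*Proof.* Let $Y_1=\widehat W_1\times M_1$, $\tau_1(w,g)=(tw,u(w)g)$, and $Y_2=\widehat W_2\times M_2$, $\tau_2(w,g)=(sw,v(w)g)$. Both are uniquely ergodic by Lemma 11, with measures $m_1,m_2$.

*The product.* Let $\rho$ on $Y_1\times Y_2$ be invariant under $\tau_1\times\mathrm{id}$ and $\mathrm{id}\times\tau_2$. Replacing $q_1\in C(Y_1)$ by its ergodic averages, which converge uniformly, gives
$$\int q_1\otimes q_2\,d\rho=\int q_1\,dm_1\int q_2\,d\rho=\int q_1\,dm_1\int q_2\,dm_2,$$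
as the second marginal of $\rho$ is $\tau_2$-invariant. So $\rho=m_1\times m_2$.

*Passing to $\widehat Z$.* The continuous surjection
$$\Psi:Y_1\times Y_2\to\widehat Z,\qquad(w_1,g_1,w_2,g_2)\mapsto(w_1,w_2,g_1kg_2^{-1})\tag{15}$$
intertwines $\tau_1\times\mathrm{id}$ with $\widehat T$ and $\mathrm{id}\times\tau_2$ with $\widehat S$, since $g_1k(v(w_2)g_2)^{-1}=g_1kg_2^{-1}v(w_2)^{-1}$. An invariant measure on $\widehat Z$ has a lift under $\Psi$ (Hahn–Banach). The set of its lifts is compact, convex and invariant under the two commuting maps, so by the Markov–Kakutani fixed point theorem it contains an invariant lift, which is $m_1\times m_2$. So $\Psi_*(m_1\times m_2)$ is the only invariant measure on $\widehat Z$. $\square$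

## 13. Strict ergodicity of the cube space

**Existence of suitable models.** By Lemmas 13 and 5, $C(\widehat Z)\circ\zeta$ is a uniform algebra for the $\mathbb Z^2$-system $X$, with spectrum a closed invariant subset of $\widehat Z$. By Corollary 9 it lies in a dense uniform algebra. By Lemma 4 the spectrum of the latter is a strictly ergodic model of $X$ on which $\zeta$ is a.e. equal to a continuous equivariant map.

Now let $(\widehat X,S,T,\mu)$ be **any** strictly ergodic model with a continuous equivariant map $(\pi_1,\pi_2,\Phi):\widehat X\to\widehat Z$ that is a.e. equal to $\zeta$. Then *everywhere* on $\widehat X$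
$$\pi_1S=\pi_1,\qquad\pi_2T=\pi_2,\qquad\pi_2S=s\pi_2,\qquad\Phi\circ S=\Phi\cdot(v\circ\pi_2)^{-1}.$$
Moreover $\pi_1,\pi_2$ generate $I(S),I(T)$ modulo $\mu$, and (14) holds with $\pi_2$ in place of $w_2$. Write $\mathbf Q=\mathbf Q_{S,T}(\widehat X)$ and $\mathcal G=\mathcal G_{S,T}$.

**Step 1: identities on all of $\mathbf Q$.** The purpose is to have pointwise identities that any invariant measure must respect. For $i,j\in\mathbb Z$ the element $\Phi(x)^{-1}\Phi(S^ix)$ depends only on $i$ and $\pi_2(x)=\pi_2(T^jx)$, so it equals $\Phi(T^jx)^{-1}\Phi(S^iT^jx)$. With the relations for $\pi_1,\pi_2$ and by continuity, for **all** $(x_0,x_1,x_2,x_3)\in\mathbf Q$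
$$\pi_1(x_0)=\pi_1(x_1),\quad\pi_1(x_2)=\pi_1(x_3),\quad\pi_2(x_0)=\pi_2(x_2),\quad\pi_2(x_1)=\pi_2(x_3),$$
$$\Phi(x_0)^{-1}\Phi(x_1)=\Phi(x_2)^{-1}\Phi(x_3).\tag{16}$$

**Step 2: unique ergodicity.** The purpose is to finish the computation that stopped at (5). Let $\lambda$ be a $\mathcal G$-invariant probability on $\mathbf Q$. By Lemma 2 its $(0,1)$- and $(2,3)$-marginals equal $\mu_S$, so (5) holds: $\int\bigotimes f_i\,d\lambda=\int f_0(x_0)f_1(x_1)J(x_2,x_3)\,d\lambda$ with $J=\mathbb E_{\mu_S}(f_2\otimes f_3|\mathcal I)$. By (14),
$$J(x,x')=\Theta\bigl(\pi_2x,\pi_2x',\Phi(x)^{-1}\Phi(x')\bigr)\quad\mu_S\text{-a.e.},$$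
with $\Theta$ Borel. Since both marginals are $\mu_S$, this formula may be used at $(x_2,x_3)$ and at $(x_0,x_1)$ for $\lambda$-a.e. point, and (16) gives $J(x_2,x_3)=J(x_0,x_1)$ $\lambda$-a.e. Hence
$$\int\bigotimes f_i\,d\lambda=\int(f_0\otimes f_1)\,J\,d\mu_S=\int\bigotimes f_i\,d\mu_{S,T} .$$
An invariant $\lambda$ exists, so $(\mathbf Q,\mathcal G)$ is uniquely ergodic with measure $\mu_{S,T}$.

**Step 3: minimality.** The purpose is to show that $\mu_{S,T}$ has full support in $\mathbf Q$. For $V\subset\widehat X$ open and nonempty, by Cauchy–Schwarz,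
$$\mu_{S,T}(V^4)=\|\mathbb E_{\mu_S}(1_{V\times V}|\mathcal I)\|_2^2\ge\mu_S(V\times V)^2=\|\mathbb E(1_V|I(S))\|_2^4\ge\mu(V)^4>0,$$
the last because $\widehat X$ is minimal. So $(x,x,x,x)\in\operatorname{supp}\mu_{S,T}$ for all $x\in\widehat X$. The support is closed and $\mathcal G$-invariant. Applying $(\mathrm{id}\times S\times\mathrm{id}\times S)^i(\mathrm{id}\times\mathrm{id}\times T\times T)^j$, we see that it contains all $(x,S^ix,T^jx,S^iT^jx)$, so it is $\mathbf Q$. Any nonempty closed $\mathcal G$-invariant subset of $\mathbf Q$ carries an invariant measure, which is $\mu_{S,T}$, so the subset is $\mathbf Q$. Hence $(\mathbf Q,\mathcal G)$ is strictly ergodic. This proves Theorem 1 and Theorem 3(i). $\blacksquare$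

## 14. The seminorm, the factor $\mathcal Z$, and factors of products

The form of $\widehat Z$ claimed in Theorem 3(ii) was shown in Section 12, and $\mathcal Z$ is generated by $w_1,w_2,\Phi$. It remains to relate $\mathcal Z$ to $|||\cdot|||$.

**Lemma 14.** *For bounded $f_0,\dots,f_3$,*
$$\Bigl|\int\bigotimes f_i\,d\mu_{S,T}\Bigr|\le\|\mathbb E(f_0\otimes f_1|\mathcal I)\|_2\,\|\mathbb E(f_2\otimes f_3|\mathcal I)\|_2\le\prod_{i=0}^3|||f_i||| .\tag{17}$$

*Proof.* The first inequality is Cauchy–Schwarz in (3). Write $T^jf=f\circ T^j$. By the mean ergodic theorem for $T\times T$ and (2),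
$$\|\mathbb E(f_0\otimes f_1|\mathcal I)\|_2^2=\lim_{J\to\infty}\frac1J\sum_{j<J}\int\mathbb E(f_0T^j\bar f_0|I(S))\,\mathbb E(f_1T^j\bar f_1|I(S))\,d\mu .$$
Taking $f_0=f$, $f_1=\bar f$ gives
$$|||f|||^4=\lim_{J\to\infty}\frac1J\sum_{j<J}\|\mathbb E(fT^j\bar f|I(S))\|_2^2 .\tag{18}$$
By Cauchy–Schwarz in the integral and in the sum, the first limit is at most $|||f_0|||^2\,|||f_1|||^2$. The same holds for $f_2,f_3$. $\square$

Clearly $|||f|||=|||\bar f|||\le\|f\|_\infty$.

**Step 1: $\mathbb E(f|\mathcal Z)=0$ implies $|||f|||=0$.** By (14), $\mathcal I\subset\mathcal Z\otimes\mathcal Z$ modulo $\mu_S$. Since $I(S)\subset\mathcal Z$, for bounded $\mathcal Z$-measurable $q,q'$ formula (2) gives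
$$\int(fq)\otimes(\bar fq')\,d\mu_S=\int\mathbb E\bigl(\mathbb E(f|\mathcal Z)q\,\big|\,I(S)\bigr)\,\mathbb E\bigl(\mathbb E(\bar f|\mathcal Z)q'\,\big|\,I(S)\bigr)\,d\mu=0 .$$
So $\mathbb E_{\mu_S}(f\otimes\bar f|\mathcal Z\otimes\mathcal Z)=\mathbb E(f|\mathcal Z)\otimes\mathbb E(\bar f|\mathcal Z)=0$. Hence $\mathbb E(f\otimes\bar f|\mathcal I)=0$, and $|||f|||=0$.

**Step 2: $|||f|||=0$ implies $\mathbb E(f|\mathcal Z)=0$.** The purpose is to express every function in a spanning set of $L^2(\mathcal Z)$, at the corner $x_0$, through the other three corners. By Peter–Weyl, $L^2(\mathcal Z)$ is the closed span of the functions $\varphi_1(w_1)\varphi_2(w_2)\varrho(\Phi)_{ab}$ with $\varphi_i$ bounded and $\varrho$ a finite-dimensional unitary representation of $K$. Put $G=\varrho(\Phi)$. The function $G(x)^*G(x')=\varrho(\Phi(x)^{-1}\Phi(x'))$ is $\mathcal I$-measurable by (14). An $\mathcal I$-measurable function takes the same value at $(x_0,x_1)$ and $(x_2,x_3)$ for $\mu_{S,T}$-a.e. point, since $\mu_{S,T}$ is the relative product over $\mathcal I$. So $\mu_{S,T}$-a.e. $G(x_0)^*G(x_1)=G(x_2)^*G(x_3)$.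 Taking adjoints and multiplying by $G(x_1)$,
$$G(x_0)=G(x_1)G(x_3)^*G(x_2).$$
Also $w_1(x_0)=w_1(x_1)$ a.e., and $w_2(x_0)=w_2(x_2)$ a.e. because $w_2(x)$ is $\mathcal I$-measurable. The one-dimensional marginals of $\mu_{S,T}$ are $\mu$. Hence
$$\int f\varphi_1\varphi_2G_{ab}\,d\mu=\sum_{c,e}\int f(x_0)\,(\varphi_1G_{ac})(x_1)\,(\varphi_2G_{eb})(x_2)\,\overline{G_{ec}(x_3)}\,d\mu_{S,T},$$
which is $0$ by (17). So $f$ is orthogonal to $L^2(\mathcal Z)$. This proves Theorem 3(ii).

**Step 3: $|||\cdot|||$ is a seminorm.** Homogeneity is clear. Expand $|||f+g|||^4$ into $16$ integrals over $\mu_{S,T}$. By (17) each is at most the product of the four values $|||\cdot|||$ of its entries, so the sum is at most $(|||f|||+|||g|||)^4$.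

**Step 4: (a) implies (b).** For $f\in L^\infty(\mu)$, $f-\mathbb E(f|\mathcal Z)$ has $|||\cdot|||=0$ by (ii). If $|||\cdot|||$ is a norm, then $f=\mathbb E(f|\mathcal Z)$ for all $f$. So $\mathcal Z$ is the full $\sigma$-algebra, $\zeta$ is an isomorphism onto $(\widehat Z,\zeta_*\mu)$, and $\zeta_*\mu$ is the unique invariant measure by Lemma 13.

**Step 5: (b) implies (c).** Let $\widehat m$ be the invariant measure of a uniquely ergodic system of the form (6); being unique, it is ergodic. Define $(Y_i,\tau_i)$ and $\Psi$ by the formulas in the proof of Lemma 13. Now nothing is known about unique ergodicity of the $Y_i$, so we must select a good lift. The set of invariant measures on $Y_1\times Y_2$ that $\Psi$ maps to $\widehat m$ is nonempty (Hahn–Banach and Markov–Kakutani, as in Lemma 13), compact and convex. By Krein–Milman it has an extreme point $\rho$. If $\rho=\frac12(\rho'+\rho'')$ with $\rho',\rho''$ invariant, their images are invariant, hence equal to $\widehat m$. So $\rho',\rho''$ belong to the set and $\rho'=\rho''=\rho$. Thus $\rho$ is extreme among all invariant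 measures, i.e. ergodic. Its marginals $\rho_i$ on $Y_i$ are $\tau_i$-ergodic, since the other generator acts trivially on $Y_i$. Replacing $q_1\in C(Y_1)$ by its ergodic averages, which converge to $\int q_1\,d\rho_1$ in $L^2(\rho_1)$, gives $\int q_1\otimes q_2\,d\rho=\int q_1\,d\rho_1\int q_2\,d\rho_2$, so $\rho=\rho_1\times\rho_2$. By (15), $X$ is a factor of $(Y_1\times Y_2,\rho_1\times\rho_2)$ with $S=\mathrm{id}\times\tau_2$, $T=\tau_1\times\mathrm{id}$.

**Step 6: (c) implies (a).** Let $\mathcal P=Y_1\times Y_2$ with $S=\mathrm{id}\times\tau_2$, $T=\tau_1\times\mathrm{id}$ and the product measure. It is ergodic: a function invariant under $S$ depends only on $y_1$ because $\tau_2$ is ergodic, and if it is also $T$-invariant it is constant. So (ii) applies to $\mathcal P$. Here $y_1$ is $S$-invariant and $y_2$ is $T$-invariant, so $\mathcal Z(\mathcal P)\supset I(S)\vee I(T)$ is the full $\sigma$-algebra, and by (ii) $|||\cdot|||_{\mathcal P}$ vanishes only at $0$. Let $\pi:\mathcal P\to X$ be a factor map. Applying the mean ergodic theorem for $S$ in (18),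
$$|||f|||^4=\lim_{J\to\infty}\frac1J\sum_{j<J}\ \lim_{I\to\infty}\frac1I\sum_{i<I}\int g_j\cdot S^i\bar g_j\,d\mu,\qquad g_j=f\,T^j\bar f,$$
an expression that does not change when $f$ is replaced by $f\circ\pi$ and computed in $\mathcal P$. So $|||f\circ\pi|||_{\mathcal P}=|||f|||_X$. If $|||f|||_X=0$, then $f\circ\pi=0$ and $f=0$; together with Step 3, $|||\cdot|||$ is a norm on $L^\infty(\mu)$. This proves Theorem 3(iii). $\blacksquare$
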